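\title{Almost uncollapsed maps into superstable spaces and copies of $\ell_p$}

\begin{abstract}
Let $X$ be an infinite dimensional Banach space. Suppose that $X$ admits a uniformly continuous map into a superstable Banach space which keeps apart, by a fixed amount, all pairs of points at one given distance. We prove that $X$ contains an isomorphic copy of $\ell_p$ for some $p\in[1,\infty)$, which answers a question of Braga. Averaging over translations and then over dilations turns the map into a homogeneous stable function on $X$ that is equivalent to the norm but possibly not convex, and a Krivine--Maurey type argument that uses no triangle inequality for this function produces $\ell_p$. We also characterize the hypothesis by the existence of a suitable invariant superstable metric on $X$, and we show that uniform continuity cannot be weakened to continuity.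
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the answer}

Let $(M,d)$ and $(N,\partial)$ be metric spaces and $f\colon M\to N$ a map. Two functions of $t\ge0$ record how $f$ distorts distances:
\[
\omega_f(t)=\sup\{\partial(f(x),f(y)) : d(x,y)\le t\},\qquad
\overline\rho_f(t)=\inf\{\partial(f(x),f(y)) : d(x,y)=t\}.
\]
The \emph{expansion modulus} $\omega_f(t)$ says how far apart $f$ can pull two points at distance at most $t$, and $f$ is uniformly continuous if and only if $\omega_f(t)\to0$ as $t\to0^+$. The number $\overline\rho_f(t)$ says how close together $f$ can bring two points at distance exactly $t$. The map $f$ is \emph{almost uncollapsed} if $\overline\rho_f(t)>0$ for some $t>0$.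

A \emph{uniform embedding} is a uniformly continuous injection whose inverse is uniformly continuous. It has $\overline\rho_f(t)>0$ for every $t>0$: if $\delta>0$ is such that $\partial(f(x),f(y))<\delta$ implies $d(x,y)<t$, then $\overline\rho_f(t)\ge\delta$. An almost uncollapsed map is asked to separate points at a single distance only, and it may be bounded and far from injective. For example, $f(x)=e^{ix}$ maps $\mathbb R$ to $\mathbb C$, is $1$-Lipschitz, and has $\overline\rho_f(t)=2|\sin(t/2)|$, so that $\overline\rho_f(\pi)=2$ while $\overline\rho_f(2\pi)=0$.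

A Banach space $Y$ is \emph{stable}, in the sense of Krivine and Maurey, if
\[
\lim_{n,\mathcal U}\lim_{m,\mathcal V}\|x_n+y_m\|=\lim_{m,\mathcal V}\lim_{n,\mathcal U}\|x_n+y_m\|
\]
for all bounded sequences $(x_n)$, $(y_m)$ in $Y$ and all nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$. In a stable space the norm of $x_n+y_m$ cannot detect which of the two indices is the larger. The basic space in which it can is $c_0$: for the unit vectors $e_m$ and the sums $s_n=e_1+\dots+e_n$,
\begin{equation}\label{eq:c0}
\|s_n+e_m\|_\infty=1\quad(m>n),\qquad \|s_n+e_m\|_\infty=2\quad(m\le n),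
\end{equation}
so the two iterated limits are $1$ and $2$. A Banach space $Z$ is \emph{finitely representable} in $Y$ if for every finite dimensional subspace $F\subset Z$ and every $\varepsilon>0$ there is a linear isomorphism $J$ from $F$ onto a subspace of $Y$ with $\|J\|\,\|J^{-1}\|\le1+\varepsilon$. The space $Y$ is \emph{superstable} if every Banach space finitely representable in $Y$ is stable; equivalently, if every ultrapower of $Y$ is stable. The spaces $\ell_p$ with $1\le p<\infty$ are superstable (Section~\ref{sec:sharp}). We say that $X$ \emph{contains $\ell_p$} if it has a closed subspace linearly isomorphic to $\ell_p$.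

By a theorem of Raynaud, an infinite dimensional Banach space that uniformly embeds into a superstable Banach space contains $\ell_p$ for some $p\in[1,\infty)$. The following question is posed in \cite{Braga}.

\medskip
\noindent\textbf{Problem.} \emph{Suppose that an infinite dimensional Banach space $X$ maps into a superstable space by a map that is both uniformly continuous and almost uncollapsed. Must $X$ contain $\ell_p$ for some $p\in[1,\infty)$?}
\medskip

On a general metric space, separation at one distance says nothing about other distances. On a normed space it does: if $f$ separates points at distance $t$, then the dilate $x\mapsto f(x/s)$ separates points at distance $st$, so the family of all dilates of $f$ sees every distance. This suggests a positive answer, provided that the dilates can be assembled into one object that remembers both the linear structure of $X$ and the stability of the target. The answer is indeed positive. The proof uses only the metric of the target, through a metric version of superstability (Definition~\ref{def:superstable}) that every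 superstable Banach space has (Lemma~\ref{lem:banachsuper}).

\begin{theorem}\label{thm:main}
Let $X$ be an infinite dimensional Banach space, real or complex, and let $f\colon X\to N$ be a uniformly continuous, almost uncollapsed map into a superstable metric space, for instance a superstable Banach space. Then $X$ contains $\ell_p$ for some $p\in[1,\infty)$.
\end{theorem}

Restricting $f$ to a subspace can only decrease $\omega_f$ and increase $\overline\rho_f$, so the conclusion is hereditary.

\begin{corollary}\label{cor:hereditary}
Under the hypotheses of Theorem~\ref{thm:main}, every infinite dimensional closed subspace of $X$ contains $\ell_p$ for some $p\in[1,\infty)$.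
\end{corollary}

\subsection{The two halves of the proof}

Let $\mathbb F\in\{\mathbb R,\mathbb C\}$ be the scalar field of $X$. The object that replaces $f$ is a function on $X$ with all the properties of an equivalent stable norm except convexity.

\begin{definition}\label{def:gauge}
A \emph{stable gauge} on $X$ is a function $\Psi\colon X\to[0,\infty)$ for which there are constants $0<\kappa\le\Lambda$ such that
\begin{itemize}
\item[(G1)] $\Psi(\lambda x)=|\lambda|\Psi(x)$ for $\lambda\in\mathbb F$ and $x\in X$;
\item[(G2)] $\kappa\|x\|\le\Psi(x)\le\Lambda\|x\|$ for $x\in X$;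
\item[(G3)] $\Psi$ is uniformly continuous on bounded sets;
\item[(G4)] $\lim_{n,\mathcal U}\lim_{m,\mathcal V}\Psi(x_n+y_m)=\lim_{m,\mathcal V}\lim_{n,\mathcal U}\Psi(x_n+y_m)$ for all bounded sequences $(x_n)$, $(y_m)$ in $X$ and all nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$.
\end{itemize}
\end{definition}

The norm of a stable space is a stable gauge. A gauge need not be convex: on $\mathbb R^2$ the function $(|x_1|^{1/2}+|x_2|^{1/2})^2$ is one, because in finite dimensions bounded sequences converge along ultrafilters and (G4) follows from continuity. Theorem~\ref{thm:main} is the conjunction of the next two statements.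

\begin{proposition}\label{prop:gauge}
Under the hypotheses of Theorem~\ref{thm:main}, the space $X$ carries a stable gauge.
\end{proposition}

\begin{theorem}\label{thm:gauge}
If an infinite dimensional Banach space $X$ carries a stable gauge, then $X$ contains $\ell_p$ for some $p\in[1,\infty)$.
\end{theorem}

Proposition~\ref{prop:gauge} is proved in Section~\ref{sec:gauge}. A truncation of $\partial(f(x+z),f(z))$ is averaged over $z\in X$ to obtain a function of $x$ alone, and this function is integrated over dilations of $x$ to make it homogeneous. That the first average preserves stability is the content of Section~\ref{sec:stable}, and this is where superstability is used. The second average converges only if the triangle inequality is given up (Remark~\ref{rem:noconvex}), which is why Theorem~\ref{thm:gauge} is needed for gauges rather than for norms.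

Theorem~\ref{thm:gauge} is proved in Sections~\ref{sec:types}--\ref{sec:extract}. A bounded sequence $(x_n)$ is encoded by its type $y\mapsto\lim_n\Psi(y+x_n)$; stability makes the types a commutative semigroup on which the scalars act; and the goal is a type $\sigma$ whose dilates satisfy the relation that the unit vector basis of $\ell_p$ satisfies. Such a type is found approximately by a spectral argument and then exactly by a minimality argument combined with the Baire category theorem.

Sections~\ref{sec:metric} and \ref{sec:sharp} are not used in the proof of Theorem~\ref{thm:main}. The first gives equivalent forms of its hypothesis, and the second shows in which respects it is sharp.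

\section{Stable matrices and averaging}\label{sec:stable}

\subsection{Ultrafilters, stable matrices, superstable metric spaces}

Let $S$ be a set and $\mathfrak p$ an ultrafilter on $S$. A property holds for \emph{$\mathfrak p$-almost all} $s$ if the set where it holds belongs to $\mathfrak p$. For a bounded function $g\colon S\to\mathbb R$, the limit $\lim_{s\to\mathfrak p}g(s)$ is the unique number $c$ such that for every $\varepsilon>0$ one has $|g(s)-c|<\varepsilon$ for $\mathfrak p$-almost all $s$. This limit is linear and positive in $g$, and it commutes with continuous functions of finitely many arguments. The set $\beta S$ of all ultrafilters on $S$ is a compact Hausdorff space that contains $S$, as the principal ultrafilters, densely; each $g\in\ell_\infty(S)$ has the continuous extension $\mathfrak p\mapsto\lim_{s\to\mathfrak p}g(s)$, and this identifies $\ell_\infty(S)$ with $C(\beta S)$. Every cluster point of a bounded real sequence is its limit along some nonprincipal ultrafilter on $\mathbb N$; hence a bounded sequence with the same limit along all nonprincipal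 ultrafilters converges.

A bounded real matrix $k=(k(n,m))_{n,m\in\mathbb N}$ is \emph{stable} if
\begin{equation}\label{eq:stablematrix}
\lim_{n,\mathcal U}\lim_{m,\mathcal V}k(n,m)=\lim_{m,\mathcal V}\lim_{n,\mathcal U}k(n,m)
\end{equation}
for all nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$. Thus (G4) says that the matrices $(\Psi(x_n+y_m))$ are stable.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] Equation \eqref{eq:stablematrix} holds for every bounded matrix if $\mathcal U$ or $\mathcal V$ is principal.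
\item[(b)] If $k_1,\dots,k_l$ are stable and $F\colon\mathbb R^l\to\mathbb R$ is continuous, then the matrix with entries $F(k_1(n,m),\dots,k_l(n,m))$ is stable.
\item[(c)] A uniform limit of stable matrices is stable.
\item[(d)] If $k$ is stable, $n_1<n_2<\cdots$ and $m_1<m_2<\cdots$, then $(k(n_i,m_j))_{i,j}$ is stable.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\mathcal U$ is principal at $n_0$, both sides equal $\lim_{m,\mathcal V}k(n_0,m)$; the other case is symmetric. (b) Both iterated limits commute with $F$. (c) Both iterated limits are $1$-Lipschitz functions of $k$ in the supremum norm. (d) The family $\mathcal U'=\{A\subset\mathbb N:\{i:n_i\in A\}\in\mathcal U\}$ is a nonprincipal ultrafilter with $\lim_{i,\mathcal U}g(n_i)=\lim_{n,\mathcal U'}g(n)$ for bounded $g$. Define $\mathcal V'$ in the same way from $(m_j)$ and apply \eqref{eq:stablematrix} to $\mathcal U',\mathcal V'$.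
\end{proof}

A metric space has no origin, so in the next definition boundedness is measured from a moving base point $o(s)$.

\begin{definition}\label{def:superstable}
A metric space $(N,\partial)$ is \emph{superstable} if the following holds for every set $S$, every ultrafilter $\mathfrak p$ on $S$ and every map $o\colon S\to N$. Let $u_n,v_m\colon S\to N$ $(n,m\in\mathbb N)$ satisfy $\sup_s\partial(u_n(s),o(s))<\infty$ and $\sup_s\partial(v_m(s),o(s))<\infty$ for each $n$ and $m$, and suppose that the sequences $(\lim_{s\to\mathfrak p}\partial(u_n(s),o(s)))_n$ and $(\lim_{s\to\mathfrak p}\partial(v_m(s),o(s)))_m$ are bounded. Then the matrix $(\lim_{s\to\mathfrak p}\partial(u_n(s),v_m(s)))_{n,m}$ is stable.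
\end{definition}

\begin{lemma}\label{lem:banachsuper}
A superstable Banach space $Y$ is a superstable metric space.
\end{lemma}

\begin{proof}
The ultrapower $Y^{\mathfrak p}$ is the quotient of the space of bounded maps $u\colon S\to Y$ by the kernel of the seminorm $\lim_{s\to\mathfrak p}\|u(s)\|$. It is finitely representable in $Y$, hence stable. The classes $[u_n-o]$ and $[o-v_m]$ form bounded sequences in $Y^{\mathfrak p}$, and the matrix in Definition~\ref{def:superstable} is $(\|[u_n-o]+[o-v_m]\|)$.
\end{proof}

\subsection{Averaging preserves stability}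

A \emph{mean} on $\ell_\infty(S)$ is a positive linear functional $\mathcal M$ with $\mathcal M(1)=1$. We write $\mathcal M_sg(s)$ for $\mathcal M(g)$ when the variable has to be shown.

\begin{lemma}\label{lem:average}
Let $\mathcal M$ be a mean on $\ell_\infty(S)$ and $(g_{nm})_{n,m\in\mathbb N}$ a uniformly bounded family in $\ell_\infty(S)$. If the matrix $(\lim_{s\to\mathfrak p}g_{nm}(s))$ is stable for every ultrafilter $\mathfrak p$ on $S$, then $(\mathcal M(g_{nm}))$ is stable.
\end{lemma}

It is not enough that $(g_{nm}(s))$ be stable for each point $s\in S$. Let $S=\mathbb N$, let $\mathcal M$ be the limit along a nonprincipal ultrafilter, and let $g_{nm}(s)=1$ if $n<m\le s$ and $g_{nm}(s)=0$ otherwise. For each $s$ the matrix has finitely many nonzero entries and is stable, but $\mathcal M(g_{nm})$ is $1$ for $n<m$ and $0$ otherwise, with iterated limits $1$ and $0$. This is why our averaging argument asks for superstability, and not merely stability, of the target.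

A mean is integration against a probability measure on $\beta S$, and the hypothesis says that the integrand is stable at every point of $\beta S$. The difficulty is that limits along ultrafilters do not commute with integrals. Almost everywhere limits of sequences do, but to obtain them we must replace rows and columns by convex combinations of rows and columns. So we first show that iterated limits still commute after this replacement. We use two facts on weak compactness: a bounded subset of $C(K)$, with $K$ compact Hausdorff, that is compact in the topology of pointwise convergence is weakly compact (Grothendieck); and the closed convex hull of a weakly compact subset of a Banach space is weakly compact (Krein).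

\begin{lemma}\label{lem:convex}
Let $k$ be a stable matrix and let $(p_i)$, $(q_j)$ be sequences of finitely supported probability vectors on $\mathbb N$. Put $k(p,q)=\sum_{n,m}p(n)q(m)k(n,m)$. If the ordinary iterated limits $\lim_i\lim_jk(p_i,q_j)$ and $\lim_j\lim_ik(p_i,q_j)$ exist, then they are equal.
\end{lemma}

\begin{proof}
By stability and Lemma~\ref{lem:basic}(a), the two sides of \eqref{eq:stablematrix} define one function $\hat k(\mathcal U,\mathcal V)$ on $\beta\mathbb N\times\beta\mathbb N$. The right side shows that $\hat k(\mathcal U,\cdot)$ is the continuous extension of $m\mapsto\lim_{n,\mathcal U}k(n,m)$, and the left side shows that $\hat k(\cdot,\mathcal V)$ is continuous. Hence $\mathcal U\mapsto\hat k(\mathcal U,\cdot)$ is a continuous map from $\beta\mathbb N$ to $C(\beta\mathbb N)$ with the pointwise topology, and its range is bounded and pointwise compact. By the theorems of Grothendieck and Krein, the closed convex hull $W$ of the range is weakly compact.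

Put $w_i=\sum_np_i(n)\hat k(n,\cdot)\in W$ and regard $q_j$ as a measure in the unit ball of $C(\beta\mathbb N)^*$, so that $\langle w_i,q_j\rangle=k(p_i,q_j)$. Let $w$ be a weak cluster point of $(w_i)$ and $q$ a weak* cluster point of $(q_j)$. A convergent real sequence has its limit as its only cluster point, so
\[
\lim_i\lim_j\langle w_i,q_j\rangle=\lim_i\langle w_i,q\rangle=\langle w,q\rangle=\lim_j\langle w,q_j\rangle=\lim_j\lim_i\langle w_i,q_j\rangle.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:average}]
Let $K(n,m)=\mathcal M(g_{nm})$, fix nonprincipal $\mathcal U,\mathcal V$, and put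
\[
a_n=\lim_{m,\mathcal V}K(n,m),\quad a=\lim_{n,\mathcal U}a_n,\qquad b_m=\lim_{n,\mathcal U}K(n,m),\quad b=\lim_{m,\mathcal V}b_m .
\]
We must show that $a=b$.

\emph{Step 1: ordinary limits.} Choose indices in the order $n_1,m_1,n_2,m_2,\dots$, with $(n_i)$ and $(m_j)$ increasing, such that
\begin{align*}
&|a_{n_i}-a|<\tfrac1i\quad\text{and}\quad|K(n_i,m_j)-b_{m_j}|<\tfrac1i\ \text{ for }j<i,\\
&|b_{m_j}-b|<\tfrac1j\quad\text{and}\quad|K(n_i,m_j)-a_{n_i}|<\tfrac1j\ \text{ for }i\le j.
\end{align*}
This is possible because the finitely many conditions on $n_i$, including $n_i>n_{i-1}$, each hold for $\mathcal U$-almost all values of $n_i$, and those on $m_j$ hold for $\mathcal V$-almost all values of $m_j$. We keep only these rows and columns and renumber them; by Lemma~\ref{lem:basic}(d) the hypothesis is preserved. Now $K(i,j)\to a_i$ as $j\to\infty$, $a_i\to a$, $K(i,j)\to b_j$ as $i\to\infty$, and $b_j\to b$, all as ordinary limits, and this persists when we pass to further subsequences of rows and columns.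

\emph{Step 2: weak limits in $L_2$.} By the Riesz representation theorem, $\mathcal M$ is integration against a Radon probability measure $\mu$ on $\beta S$. Let $k_{ij}\in C(\beta S)$ be the extension of $g_{ij}$; by hypothesis the matrix $k_{\mathfrak p}=(k_{ij}(\mathfrak p))_{i,j}$ is stable for every $\mathfrak p\in\beta S$. Bounded sequences in the Hilbert space $L_2(\mu)$ have weakly convergent subsequences. By diagonal arguments we pass to a subsequence of columns such that $k_{ij}\to r_i$ weakly as $j\to\infty$ for every $i$, then to a subsequence of rows such that $k_{ij}\to c_j$ weakly as $i\to\infty$ for every $j$, and then to further subsequences such that $r_i\to r$ and $c_j\to c$ weakly. Pairing with the constant $1$ gives $\int r_i\,d\mu=a_i$ and $\int c_j\,d\mu=b_j$, hence $\int r\,d\mu=a$ and $\int c\,d\mu=b$.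

\emph{Step 3: almost everywhere limits.} In the Hilbert sum of countably many copies of $L_2(\mu)$, the sequence of vectors $(c_j,2^{-1}k_{1j},2^{-2}k_{2j},\dots)$ is bounded and converges weakly in each coordinate, hence weakly, to $(c,2^{-1}r_1,2^{-2}r_2,\dots)$. By Mazur's theorem, a weak limit of a sequence is a norm limit of finite convex combinations of its terms. Along such combinations every coordinate converges in $L_2(\mu)$, and along a diagonal subsequence every coordinate converges almost everywhere. So there are finitely supported probability vectors $q_j$ such that, almost everywhere,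
\[
\sum_mq_j(m)c_m\to c\qquad\text{and}\qquad\sum_mq_j(m)k_{nm}\to r_n\ \text{ for all }n\qquad(j\to\infty).
\]
Exchanging rows and columns, we find $p_i$ such that $\sum_np_i(n)r_n\to r$ and $\sum_np_i(n)k_{nm}\to c_m$ for all $m$, almost everywhere as $i\to\infty$. For almost every $\mathfrak p$,
\[
\lim_i\lim_jk_{\mathfrak p}(p_i,q_j)=\lim_i\sum_np_i(n)r_n(\mathfrak p)=r(\mathfrak p),\qquad
\lim_j\lim_ik_{\mathfrak p}(p_i,q_j)=\lim_j\sum_mq_j(m)c_m(\mathfrak p)=c(\mathfrak p).
\]
Lemma~\ref{lem:convex} gives $r=c$ almost everywhere, and therefore $a=b$.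
\end{proof}

\section{From the map to a stable gauge}\label{sec:gauge}

The map $f$ ignores the linear structure of $X$: the distance $\partial(f(x),f(y))$ is not a function of $x-y$, and it is not homogeneous. We repair the two defects in turn, by setting
\[
\varphi(x)=\mathcal M_z\,h\bigl(\partial(f(x+z),f(z))\bigr),\qquad\Psi_0(x)=\int_0^\infty\varphi(x/s)\,ds,
\]
where $\mathcal M$ is a translation invariant mean and $h$ is a truncation chosen to make the integral converge at both ends. For $f(x)=e^{ix}$ on $\mathbb R$ no translation average is needed, and $h(u)=\min\{1,u^2\}$ gives $\varphi(x)=\min\{1,4\sin^2(x/2)\}$. This function vanishes on $2\pi\mathbb Z$, yet the substitution $s=|x|r$ gives $\Psi_0(x)=|x|\int_0^\infty\varphi(1/r)\,dr$, a positive multiple of $|x|$: the integral over dilations has spread the separation near the distance $\pi$ over all distances. With $h(u)=\min\{1,u\}$ the integrand would behave like $|x|/s$ for large $s$, and the integral would diverge. This is a general phenomenon.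

\begin{remark}\label{rem:noconvex}
If $\varphi$ were subadditive, then so would be $\Psi_0$, and $\Psi_0$ would be a norm. But let $\varphi\ge0$ be continuous and subadditive. Then $\varphi(y/k)\ge\varphi(y)/k$ for $k\in\mathbb N$, so
\[
\int_k^{2k}\varphi(x/s)\,ds=k\int_1^2\varphi\Bigl(\frac{x}{kr}\Bigr)dr\ge\int_1^2\varphi(x/r)\,dr ,
\]
and summing over $k=1,2,4,\dots$ shows that $\Psi_0(x)=\infty$ unless $\varphi$ vanishes on the segment from $x/2$ to $x$. So the integral buys homogeneity at the price of the triangle inequality.
\end{remark}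

\begin{proof}[Proof of Proposition~\ref{prop:gauge}]
Write $\omega=\omega_f$. Dividing a segment of length at most $kt$ into $k$ equal parts gives $\omega(kt)\le k\,\omega(t)$ for $k\in\mathbb N$. Since $\omega(t)\to0$ as $t\to0^+$, the nondecreasing function $\omega$ is finite everywhere.

\emph{The truncation.} We want $h$ to vanish at $0$ so fast that $h(\omega(t))\le t^2$, and nowhere else. Define, for $u\ge0$,
\[
h(u)=\min\Bigl\{1,\ \inf_{0<t\le1}\bigl(t^2+(u-\omega(t))^+\bigr)\Bigr\}.
\]
As an infimum of nonnegative, nondecreasing, $1$-Lipschitz functions, $h$ is nondecreasing and $1$-Lipschitz, with $0\le h\le1$. Also $h(0)=0$, and $h(\omega(t))\le t^2$ for $0<t\le1$. Let $u>0$ and, by uniform continuity of $f$, choose $t_1\in(0,1]$ with $\omega(t_1)\le u/2$. The expression in the infimum is at least $t_1^2$ for $t\ge t_1$ and at least $u/2$ for $t<t_1$. Hence $h(u)>0$.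

\emph{Average over translations.} Every abelian group carries an invariant mean; let $\mathcal M$ be one for $(X,+)$, so that $\mathcal M_zg(z+x)=\mathcal M_zg(z)$ for $g\in\ell_\infty(X)$ and $x\in X$. Define $\varphi$ as above. It has the following properties.
\begin{itemize}
\item[(a)] $\varphi(-x)=\varphi(x)$. Replace $z$ by $z+x$ in the mean defining $\varphi(-x)$.
\item[(b)] $0\le\varphi(x)\le\min\{1,\|x\|^2\}$. For $0<\|x\|\le1$ the function being averaged is at most $h(\omega(\|x\|))\le\|x\|^2$, and $\varphi(0)=h(0)=0$.
\item[(c)] $|\varphi(x)-\varphi(y)|\le\omega(\|x-y\|)$. Since $h$ is $1$-Lipschitz, the two functions being averaged differ by at most $\partial(f(x+z),f(y+z))$.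
\item[(d)] There are $0<\eta<t_0$ and $c>0$ with $\varphi(x)\ge c$ whenever $\bigl|\|x\|-t_0\bigr|\le\eta$. Since $f$ is almost uncollapsed, there are $t_0,\delta>0$ with $\partial(f(x),f(y))\ge\delta$ whenever $\|x-y\|=t_0$. So $\varphi\ge h(\delta)$ on the sphere of radius $t_0$. Put $c=h(\delta)/2$ and choose $\eta\in(0,t_0)$ with $\omega(\eta)\le c$. If $\bigl|\|x\|-t_0\bigr|\le\eta$, then $x$ is within $\eta$ of $t_0x/\|x\|$, and (c) gives $\varphi(x)\ge h(\delta)-c=c$.
\item[(e)] $(\varphi(x_n-y_m))$ is stable for bounded $(x_n)$, $(y_m)$. By invariance, $\varphi(x_n-y_m)=\mathcal M(g_{nm})$ with $g_{nm}(z)=h(\partial(f(x_n+z),f(y_m+z)))$. Let $\mathfrak p$ be an ultrafilter on $X$. Apply Definition~\ref{def:superstable} with $S=X$, $o=f$, $u_n=f(x_n+\cdot)$ and $v_m=f(y_m+\cdot)$; the distances to $o$ are at most $\omega(\sup_n\|x_n\|)$ and $\omega(\sup_m\|y_m\|)$. So $(\lim_{z\to\mathfrak p}\partial(u_n(z),v_m(z)))$ is stable, and applying the continuous function $h$ shows that $(\lim_{z\to\mathfrak p}g_{nm}(z))$ is stable. Lemma~\ref{lem:average} gives the claim.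
\end{itemize}
Property (d) is the only use of the hypothesis that $f$ is almost uncollapsed, and (e) is the only use of superstability.

\emph{Average over dilations.} The integrand in $\Psi_0(x)$ is continuous in $s$ by (c) and at most $\min\{1,\|x\|^2s^{-2}\}$ by (b), so $\Psi_0(x)$ is finite. The substitution $s=|\lambda|r$ and (a) give $\Psi_0(\lambda x)=|\lambda|\Psi_0(x)$ for real $\lambda\neq0$, and $\Psi_0(0)=0$. It therefore suffices to check (G2) for $\|x\|=1$. By (b), $\Psi_0(x)\le\int_0^\infty\min\{1,s^{-2}\}\,ds=2=:\Lambda$. By (d), $\varphi(x/s)\ge c$ when $|1/s-t_0|\le\eta$, so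
\[
\Psi_0(x)\ge c\Bigl(\frac1{t_0-\eta}-\frac1{t_0+\eta}\Bigr)=:\kappa>0 .
\]
For (G3), let $\|x\|,\|y\|\le R$ and $0<\varepsilon<1$. Split the integral at $\varepsilon$ and $1/\varepsilon$, and bound $|\varphi(x/s)-\varphi(y/s)|$ by $1$, by $\omega(\|x-y\|/\varepsilon)$ and by $R^2s^{-2}$ on the three pieces:
\[
|\Psi_0(x)-\Psi_0(y)|\le\varepsilon+\varepsilon^{-1}\omega(\|x-y\|/\varepsilon)+R^2\varepsilon .
\]
Choosing first $\varepsilon$ and then $\|x-y\|$ small gives (G3).

For (G4), let $\|x_n\|,\|y_m\|\le R/2$ and $G_{nm}(s)=\varphi((x_n+y_m)/s)$. For each $s$ the matrix $(G_{nm}(s))$ is stable by (e), applied to $(x_n/s)$ and $(-y_m/s)$. The integrals of $G_{nm}$ over $(0,\varepsilon)$ and $(1/\varepsilon,\infty)$ are at most $\varepsilon$ and $R^2\varepsilon$. For $s,s'\in[\varepsilon,1/\varepsilon]$ with $|s-s'|\le\theta$, (c) gives $|G_{nm}(s)-G_{nm}(s')|\le\omega(R\theta/\varepsilon^2)$, so a Riemann sum of mesh $\theta$ differs from the integral over $[\varepsilon,1/\varepsilon]$ by at most $\varepsilon^{-1}\omega(R\theta/\varepsilon^2)$, uniformly in $n,m$. Thus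 $(\Psi_0(x_n+y_m))$ is a uniform limit of finite linear combinations of stable matrices, and it is stable by Lemma~\ref{lem:basic}(b),(c).

\emph{Complex scalars.} If $\mathbb F=\mathbb R$, take $\Psi=\Psi_0$. If $\mathbb F=\mathbb C$, take $\Psi(x)=\int_0^1\Psi_0(e^{2\pi i\theta}x)\,d\theta$. The integrand is $1$-periodic in $\theta$, so $\Psi(\lambda x)=\Psi(x)$ for $|\lambda|=1$, and (G1) holds for complex $\lambda$. Rotations are isometries of $X$, so (G2) and (G3) are preserved. For each $\theta$ the matrix $(\Psi_0(e^{2\pi i\theta}x_n+e^{2\pi i\theta}y_m))$ is stable, and by (G3) for $\Psi_0$ its entries are equicontinuous in $\theta$, because $\|e^{2\pi i\theta}x-e^{2\pi i\theta'}x\|\le2\pi|\theta-\theta'|R$ for $\|x\|\le R$. Riemann sums converge uniformly in $n,m$, and (G4) follows as before.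
\end{proof}

\section{Types of a stable gauge}\label{sec:types}

From here to the end of Section~\ref{sec:extract}, $X$ is an infinite dimensional Banach space with a stable gauge $\Psi$. The properties (G1)--(G4) pass to subspaces, so we may and do assume that $X$ is separable, with a dense sequence $(\xi_j)$. Let $B_R=\{x:\|x\|\le R\}$ and
\[
w_R(\varepsilon)=\sup\{|\Psi(u)-\Psi(v)| : u,v\in B_R,\ \|u-v\|\le\varepsilon\},
\]
which tends to $0$ as $\varepsilon\to0$ by (G3). For a norm one would use the triangle inequality both to perturb vectors and to compare sizes. For $\Psi$ we perturb with the modulus $w_R$, and we compare sizes by passing to the norm of $X$ through (G2).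

\subsection{The space of types}

For $x\in X$ let $\tilde x\colon X\to\mathbb R$ be the translate $\tilde x(y)=\Psi(x+y)$. Let $\mathcal T_R$ be the closure of $\{\tilde x:x\in B_R\}$ in $\mathbb R^X$ with the topology of pointwise convergence. The elements of $\mathcal T=\bigcup_R\mathcal T_R$ are called \emph{types}, and convergence of types means pointwise convergence. A bounded sequence $(x_n)$ \emph{generates} $\tau$ if $\tilde x_n\to\tau$, that is, $\tau(y)=\lim_n\Psi(y+x_n)$ for all $y$. The type records how the far terms of the sequence interact with each fixed vector, and $\tau(0)=\lim_n\Psi(x_n)$ is its size. The type $\tilde0=\Psi$ is called \emph{trivial}. Put $\mathcal T^c=\{\tau\in\mathcal T:\tau(0)\le c\}$ and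
\[
\Delta(\sigma,\tau)=\sum_{j}2^{-j}\min\{1,|\sigma(\xi_j)-\tau(\xi_j)|\}.
\]

\begin{lemma}\label{lem:compact}
\begin{itemize}
\item[(a)] $\mathcal T_R$ is compact and its topology is induced by $\Delta$. Every $\tau\in\mathcal T_R$ is generated by a sequence in $B_R$, and every bounded sequence has a subsequence that generates a type.
\item[(b)] $\mathcal T^c$ is a closed subset of $\mathcal T_{(c+1)/\kappa}$, hence compact and metrized by $\Delta$. A pointwise convergent sequence of types lies in one $\mathcal T^c$, and its limit is a type.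
\item[(c)] $\tau(0)=0$ if and only if $\tau=\tilde0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $y,y'\in B_A$, the bounds $0\le\tau(y)\le\Lambda(R+A)$ and $|\tau(y)-\tau(y')|\le w_{R+A}(\|y-y'\|)$ hold for $\tau=\tilde x$ with $x\in B_R$, hence for all $\tau\in\mathcal T_R$. By the first bound and Tychonoff's theorem $\mathcal T_R$ is compact. By the second, types are continuous, so the continuous map $\tau\mapsto(\tau(\xi_j))_j$ from $\mathcal T_R$ to $\mathbb R^{\mathbb N}$ is injective, and by compactness it is a homeomorphism onto its image. The last two statements follow from metrizability and compactness.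

(b) If $(x_n)$ generates $\tau\in\mathcal T^c$, then $\kappa\|x_n\|\le\Psi(x_n)\to\tau(0)\le c$, so $x_n\in B_{(c+1)/\kappa}$ for large $n$ and $\tau\in\mathcal T_{(c+1)/\kappa}$. The condition $\tau(0)\le c$ is closed. If $(\tau_k)$ converges pointwise, then $(\tau_k(0))$ is bounded.

(c) If $\tau(0)=0$, the same inequality gives $x_n\to0$, so $\tau(y)=\lim_n\Psi(y+x_n)=\Psi(y)$. Conversely $\tilde0(0)=\Psi(0)=0$.
\end{proof}

\subsection{Dilation and convolution}

Scalar multiples and sums of sequences induce operations on types. If $(x_n)$ generates $\tau$ and $\lambda\ne0$, then $\Psi(y+\lambda x_n)=|\lambda|\Psi(y/\lambda+x_n)$ by (G1), so $(\lambda x_n)$ generates the \emph{dilate}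
\begin{equation}\label{eq:dilate}
(\lambda\cdot\tau)(y)=|\lambda|\,\tau(y/\lambda);
\end{equation}
and the zero sequence generates $0\cdot\tau:=\tilde0$. The dilate is not the pointwise multiple, which will never be used. From the definition, $(\lambda\cdot\tau)(0)=|\lambda|\tau(0)$, $\lambda\cdot(\mu\cdot\tau)=(\lambda\mu)\cdot\tau$, and $\lambda\cdot\tau\in\mathcal T_{|\lambda|R}$ if $\tau\in\mathcal T_R$.

\begin{lemma}\label{lem:dilate}
If $\lambda_k\to\lambda$ in $\mathbb F$ and $\tau_k\to\tau$ in $\mathcal T$, then $\lambda_k\cdot\tau_k\to\lambda\cdot\tau$.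
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:compact}(b) all $\tau_k$ lie in one $\mathcal T_R$. Fix $y$ and let $R'=\|y\|+R\sup_k|\lambda_k|$. For $x\in B_R$ the vectors $y+\lambda_kx$ and $y+\lambda x$ lie in $B_{R'}$ at distance at most $|\lambda_k-\lambda|R$. Letting $x$ run through a sequence generating $\tau_k$, we get $|(\lambda_k\cdot\tau_k)(y)-(\lambda\cdot\tau_k)(y)|\le w_{R'}(|\lambda_k-\lambda|R)\to0$. Finally $(\lambda\cdot\tau_k)(y)\to(\lambda\cdot\tau)(y)$ by \eqref{eq:dilate} if $\lambda\ne0$, and both sides are $\tilde0(y)$ if $\lambda=0$.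
\end{proof}

The sum $x_n+y_m$ of two sequences has two indices, and a type can be formed by letting them tend to infinity in either order. Stability says that the order is irrelevant. Let $(x_n)$ and $(y_m)$ generate $\sigma$ and $\tau$, and let $x\in X$. By (G4), for all nonprincipal $\mathcal U,\mathcal V$,
\[
\lim_{n,\mathcal U}\tau(x+x_n)=\lim_{n,\mathcal U}\lim_{m,\mathcal V}\Psi(x+x_n+y_m)=\lim_{m,\mathcal V}\lim_{n,\mathcal U}\Psi(x+x_n+y_m)=\lim_{m,\mathcal V}\sigma(x+y_m).
\]
The left side does not depend on $\mathcal V$ and the right side does not depend on $\mathcal U$, so the common value depends on neither, and both limits exist in the ordinary sense. The \emph{convolution} of $\sigma$ and $\tau$ is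
\begin{equation}\label{eq:conv}
(\sigma*\tau)(x)=\lim_n\tau(x+x_n)=\lim_m\sigma(x+y_m).
\end{equation}
The first expression does not involve $(y_m)$ and the second does not involve $(x_n)$, so $\sigma*\tau$ depends only on $\sigma$ and $\tau$. Dilation binds more tightly than convolution: $a\cdot\sigma*b\cdot\tau$ means $(a\cdot\sigma)*(b\cdot\tau)$.

\begin{lemma}\label{lem:conv}
Let $\rho,\sigma,\sigma',\tau,\tau_k$ be types.
\begin{itemize}
\item[(a)] $\sigma*\tau=\tau*\sigma$. If $\sigma\in\mathcal T_R$ and $\tau\in\mathcal T_{R'}$, then $\sigma*\tau\in\mathcal T_{R+R'}$.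
\item[(b)] $(\tilde x*\sigma)(y)=\sigma(x+y)$; in particular $\tilde0*\sigma=\sigma$. Also $\lambda\cdot(\sigma*\tau)=\lambda\cdot\sigma*\lambda\cdot\tau$.
\item[(c)] If $\tau_k\to\tau$, then $\sigma*\tau_k\to\sigma*\tau$.
\item[(d)] $(\rho*\sigma)*\tau=\rho*(\sigma*\tau)$.
\item[(e)] If $\rho\in\mathcal T_R$ and $A>0$, then $\sup_{B_A}|\sigma*\rho-\sigma'*\rho|\le\sup_{B_{A+R}}|\sigma-\sigma'|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Commutativity is the symmetry of \eqref{eq:conv}. Take generating sequences $(x_n)\subset B_R$ and $(y_m)\subset B_{R'}$. For each $n$ the function $\tau(\cdot+x_n)$ is the limit of the translates by $x_n+y_m\in B_{R+R'}$, so it lies in $\mathcal T_{R+R'}$, and this set is closed.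

(b) The constant sequence $x$ generates $\tilde x$. For $\lambda\ne0$, both $\lambda\cdot(\sigma*\tau)$ and $\lambda\cdot\sigma*\lambda\cdot\tau$ take at $x$ the value $\lim_n\lim_m|\lambda|\Psi(x/\lambda+x_n+y_m)$; for $\lambda=0$ both are $\tilde0$.

(c) All $\tau_k$ and $\tau$ lie in one $\mathcal T_R$. For each $k$ take a sequence in $B_R$ generating $\tau_k$. By \eqref{eq:conv}, a term $y_k$ far enough out in it satisfies
\[
|\Psi(\xi_j+y_k)-\tau_k(\xi_j)|<\tfrac1k,\qquad|\sigma(\xi_j+y_k)-(\sigma*\tau_k)(\xi_j)|<\tfrac1k\qquad(j\le k).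
\]
The first inequality gives $\Delta(\tilde y_k,\tau)\to0$, so $(y_k)$ generates $\tau$. Then $(\sigma*\tau)(\xi_j)=\lim_k\sigma(\xi_j+y_k)=\lim_k(\sigma*\tau_k)(\xi_j)$ for all $j$. By (a) these convolutions lie in one $\mathcal T_{R''}$, where convergence at the points $\xi_j$ is convergence.

(d) If $(y_m)$ generates $\tau$, then by (b) and \eqref{eq:conv}
\[
((\tilde x*\sigma)*\tau)(y)=\lim_m\sigma(x+y+y_m)=(\sigma*\tau)(x+y)=(\tilde x*(\sigma*\tau))(y).
\]
Let $x$ run through a sequence generating $\rho$ and use (a) and (c).

(e) If $(z_n)\subset B_R$ generates $\rho$ and $x\in B_A$, then $(\sigma*\rho)(x)-(\sigma'*\rho)(x)=\lim_n(\sigma-\sigma')(x+z_n)$ with $x+z_n\in B_{A+R}$.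
\end{proof}

\subsection{Two model computations}

In both examples $\Psi$ is the norm, which is stable because the spaces $\ell_p$ are stable and a sum of two stable matrices is stable.

\begin{example}\label{ex:lp}
Let $X=\ell_p$, $1\le p<\infty$. For $x\in\ell_p$ the coordinates $x(n)$ tend to $0$, so
\[
\|x+ae_n\|^p=\|x\|^p-|x(n)|^p+|x(n)+a|^p\to\|x\|^p+|a|^p .
\]
Thus $(e_n)$ generates a type $\sigma$ with $(a\cdot\sigma)(x)=(\|x\|^p+|a|^p)^{1/p}$, and
\[
(a\cdot\sigma*b\cdot\sigma)(x)=\lim_n\bigl(\|x+ae_n\|^p+|b|^p\bigr)^{1/p}=\bigl(\|x\|^p+|a|^p+|b|^p\bigr)^{1/p},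
\]
that is, $a\cdot\sigma*b\cdot\sigma=(|a|^p+|b|^p)^{1/p}\cdot\sigma$. The example also shows that convolution is not jointly continuous: the translates by $e_k$ and by $-e_k$ both converge to $\sigma$, but their convolution is $\tilde0$ for every $k$, whereas $(\sigma*\sigma)(0)=2^{1/p}$.
\end{example}

Call a type $\sigma$ \emph{symmetric} if $\lambda\cdot\sigma=\sigma$ whenever $|\lambda|=1$; then $\lambda\cdot\sigma=|\lambda|\cdot\sigma$ for all $\lambda\in\mathbb F$. Call a symmetric type $\sigma$ with $\sigma(0)=1$ an \emph{eigentype} if $a\cdot\sigma*b\cdot\sigma$ is a dilate of $\sigma$ for all $a,b\ge0$. Section~\ref{sec:extract} shows that an eigentype must obey the law found in Example~\ref{ex:lp} for some $p$, and that this law yields a copy of $\ell_p$. The task is to find an eigentype. The smallest case where this requires an argument is a space with two exponents.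

\begin{example}\label{ex:mixed}
Let $X=\ell_1\oplus\ell_2$ with $\|(x,y)\|=\|x\|_1+\|y\|_2$. By the computation above, for $\alpha,\beta\ge0$ the sequence $((\alpha e_n,\beta e_n))_n$ generates the symmetric type
\[
\tau_{\alpha,\beta}(x,y)=\|x\|_1+\alpha+(\|y\|_2^2+\beta^2)^{1/2},
\]
and $\lambda\cdot\tau_{\alpha,\beta}=\tau_{|\lambda|\alpha,|\lambda|\beta}$, $\ \tau_{\alpha,\beta}*\tau_{\alpha',\beta'}=\tau_{\alpha+\alpha',\,(\beta^2+\beta'^2)^{1/2}}$. The type determines its parameters, since $\tau_{\alpha,\beta}(0,0)=\alpha+\beta$ and $\tau_{\alpha,\beta}(0,y)-\|y\|_2\to\alpha$ as $\|y\|_2\to\infty$. So $\tau_{\alpha,\beta}*\tau_{\alpha,\beta}=\tau_{2\alpha,\sqrt2\beta}$ is a dilate of $\tau_{\alpha,\beta}$ only if $\alpha=0$ or $\beta=0$, and the eigentypes in this family are $\tau_{1,0}$ and $\tau_{0,1}$. Starting from the mixed type $\tau_{1,1}$, one reaches an eigentype by convolving, dilating and taking a limit: the $n$-fold convolution is $\tau_{n,\sqrt n}$, and its dilate by $1/n$ is $\tau_{1,1/\sqrt n}\to\tau_{1,0}$. The families $\{\tau_{\alpha,0}\}$ and $\{\tau_{0,\beta}\}$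 are closed under the three operations and contain no smaller such family with a nontrivial member, since each consists of the dilates of any one of its nontrivial members.
\end{example}

The example suggests looking for an eigentype inside a minimal family of symmetric types closed under dilation, convolution and limits.

\section{A minimal conic class}\label{sec:conic}

Convolution can cancel: $\tilde x*\widetilde{(-x)}=\tilde0$. It cannot cancel a type that is invariant under $-1$, and the proof runs through the norm of $X$.

\begin{lemma}\label{lem:nocancel}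
If $(-1)\cdot\sigma=\sigma$ and $\tau$ is any type, then $\sigma(0)\le\frac\Lambda\kappa(\sigma*\tau)(0)$.
\end{lemma}

\begin{proof}
Let $(x_n)$ and $(y_m)$ generate $\sigma$ and $\tau$. By (G2) and the triangle inequality in $X$,
\[
\Psi(x_n)\le\frac\Lambda2\bigl(\|y_m+x_n\|+\|y_m-x_n\|\bigr)\le\frac\Lambda{2\kappa}\bigl(\Psi(y_m+x_n)+\Psi(y_m-x_n)\bigr).
\]
Both $(x_n)$ and $(-x_n)$ generate $\sigma$, so $n\to\infty$ gives $\sigma(0)\le\frac\Lambda\kappa\sigma(y_m)$. Now let $m\to\infty$ and use \eqref{eq:conv}.
\end{proof}

The next lemma is the only place where infinite dimension is used. In finite dimensions every type is a translate $\tilde x$, and $\tilde x=\widetilde{(-x)}$ evaluated at $-x$ gives $\Psi(-2x)=0$, so only $\tilde0$ is symmetric.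

\begin{lemma}\label{lem:symmetric}
There is a nontrivial symmetric type.
\end{lemma}

\begin{proof}
Since $X$ is infinite dimensional, Riesz's lemma gives unit vectors $x_n$ with $\|x_n-x_m\|\ge\frac12$ for $n\ne m$. After passing to a subsequence, $(x_n)$ generates a type $\sigma$. Put $\tau=\sigma*(-1)\cdot\sigma$. Then $(-1)\cdot\tau=(-1)\cdot\sigma*\sigma=\tau$ and $\tau(0)=\lim_n\lim_m\Psi(x_n-x_m)\ge\kappa/2$. If $\mathbb F=\mathbb R$ we are done.

Let $\mathbb F=\mathbb C$. For $k\ge1$ let $\tau_k$ be the convolution of the $2^k$ types $\zeta\cdot\tau$ with $\zeta^{2^k}=1$. Dilation by a $2^k$-th root of unity permutes the factors and so fixes $\tau_k$. One factor is $\tau$ itself, so $\tau_k(0)\ge\frac\kappa\Lambda\tau(0)>0$ by Lemma~\ref{lem:nocancel}. The types $\tau_k(0)^{-1}\cdot\tau_k$ have value $1$ at $0$, and a subsequence converges in $\mathcal T^1$ to a type $\rho$ with $\rho(0)=1$. If $\zeta^{2^l}=1$, then $\zeta$ fixes $\tau_k(0)^{-1}\cdot\tau_k$ for all $k\ge l$, hence $\zeta\cdot\rho=\rho$ by Lemma~\ref{lem:dilate}. These $\zeta$ are dense in the unit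 circle, and Lemma~\ref{lem:dilate} shows that $\rho$ is symmetric.
\end{proof}

A \emph{conic class} is a set of symmetric types that contains a nontrivial type and is closed under limits of sequences, dilation and convolution.

\begin{lemma}\label{lem:minimal}
There is a conic class that is minimal under inclusion.
\end{lemma}

\begin{proof}
The set of all symmetric types is a conic class: it contains a nontrivial type by Lemma~\ref{lem:symmetric}, it is closed under limits by Lemma~\ref{lem:dilate}, and for $|\mu|=1$ and symmetric $\sigma,\tau$ we have $\mu\cdot(\lambda\cdot\sigma)=\lambda\cdot(\mu\cdot\sigma)=\lambda\cdot\sigma$ and $\mu\cdot(\sigma*\tau)=\mu\cdot\sigma*\mu\cdot\tau=\sigma*\tau$. Let $(\mathcal C_i)$ be a chain of conic classes. The sets $\{\tau\in\mathcal C_i:\tau(0)=1\}$ are nonempty, because a nontrivial type can be dilated to have value $1$ at $0$; they are closed in the compact metric space $\mathcal T^1$; and they form a chain. So their intersection is nonempty, and $\bigcap_i\mathcal C_i$, which inherits the three closure properties, is a conic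 class. Zorn's lemma applies.
\end{proof}

We fix a minimal conic class $\mathcal C$ and a nontrivial type $\tau\in\mathcal C$.

\section{Approximate eigentypes}\label{sec:approx}

For fixed $a,b\ge0$ we look for $\rho\in\mathcal C$ such that $a\cdot\rho*b\cdot\rho$ is close to a dilate of $\rho$. The map $\rho\mapsto a\cdot\rho*b\cdot\rho$ is not linear, but on the types $v_1\cdot\tau*\dots*v_k\cdot\tau$ it is induced by a linear map of the coefficient vector $v$, which doubles each coordinate $v_i$ into the pair $av_i,bv_i$. An approximate eigenvector of this linear map gives an approximate eigentype. Spectral theory needs a Banach space of coefficient vectors, and since $\Psi$ is not convex we take the norm from $X$, not from $\Psi$.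

\subsection{A symmetric sequence space attached to $\tau$}

Let $c_{00}$ be the space of finitely supported \emph{real} sequences, with unit vectors $e_i$. Let $(x_n)$ generate $\tau$ and fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. Let $\mathcal U^{\otimes k}$ be the ultrafilter of all sets $A\subset\mathbb N^k$ such that for $\mathcal U$-almost all $n_1$, for $\mathcal U$-almost all $n_2$, \dots, for $\mathcal U$-almost all $n_k$, one has $(n_1,\dots,n_k)\in A$. The iterated limit $\lim_{n_1,\mathcal U}\cdots\lim_{n_k,\mathcal U}$ of a bounded function on $\mathbb N^k$ is its limit along $\mathcal U^{\otimes k}$. For $v=(v_1,\dots,v_k,0,0,\dots)\in c_{00}$ put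
\[
\nu(v)=\lim_{n_1,\mathcal U}\cdots\lim_{n_k,\mathcal U}\Bigl\|\sum_{i\le k}v_ix_{n_i}\Bigr\|,\qquad
\tau_v=v_1\cdot\tau*\dots*v_k\cdot\tau\in\mathcal C .
\]
Neither depends on the choice of $k$, since a zero coordinate contributes a dummy limit to $\nu(v)$ and the neutral factor $\tilde0$ to $\tau_v$. The function $\nu$ is a seminorm on $c_{00}$. Since convolution is commutative and associative and $\tau$ is symmetric, $\tau_v$ is unchanged when the coordinates of $v$ are permuted or change sign. Moreover,
\begin{equation}\label{eq:tauv}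
\tau_v(x)=\lim_{n_1,\mathcal U}\cdots\lim_{n_k,\mathcal U}\Psi\Bigl(x+\sum_{i\le k}v_ix_{n_i}\Bigr).
\end{equation}
Indeed, the innermost limit is $(v_k\cdot\tau)(x+\sum_{i<k}v_ix_{n_i})$, and since $(v_jx_n)_n$ generates $v_j\cdot\tau$, the limit in $n_j$ turns $(v_{j+1}\cdot\tau*\dots*v_k\cdot\tau)(x+\sum_{i\le j}v_ix_{n_i})$ into $(v_j\cdot\tau*\dots*v_k\cdot\tau)(x+\sum_{i<j}v_ix_{n_i})$ by \eqref{eq:conv}. From \eqref{eq:tauv} and (G2),
\begin{equation}\label{eq:size}
\kappa\,\nu(v)\le\tau_v(0)\le\Lambda\,\nu(v).
\end{equation}
From \eqref{eq:tauv} and (G3), vectors that are close for $\nu$ give types that are uniformly close on bounded sets: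
\begin{equation}\label{eq:close}
\|x\|+\nu(v)<R,\quad\|x\|+\nu(v')<R,\quad\nu(v-v')<\varepsilon\quad\Longrightarrow\quad|\tau_v(x)-\tau_{v'}(x)|\le w_R(\varepsilon),
\end{equation}
because for $\mathcal U^{\otimes k}$-almost all $(n_1,\dots,n_k)$ the vectors $x+\sum v_ix_{n_i}$ and $x+\sum v'_ix_{n_i}$ lie in $B_R$ at distance less than $\varepsilon$.

The norm of $X$ is not assumed stable, so $\nu$ need not be invariant under permutations and signs. It is invariant up to the factor $\Lambda/\kappa$, and we symmetrize it. Let
\[
\|v\|_E=\sup\nu\bigl((\theta_iv_{\pi(i)})_i\bigr),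
\]
the supremum taken over all signs $\theta_i=\pm1$ and all permutations $\pi$ of $\mathbb N$. By \eqref{eq:size} and the invariance of $\tau_v$, each term is at most $\kappa^{-1}\tau_v(0)\le\frac\Lambda\kappa\nu(v)$, so
\begin{equation}\label{eq:equiv}
\nu(v)\le\|v\|_E\le\frac\Lambda\kappa\,\nu(v).
\end{equation}
The seminorm $\|\cdot\|_E$ is invariant under signs and permutations. If $|v_i|\le|v'_i|$ for all $i$, then $v$ is a convex combination of the finitely many vectors $(\pm v'_i)_i$, so $\|v\|_E\le\|v'\|_E$. In particular $\|v\|_E\ge|v_i|\,\|e_1\|_E$, and $\|e_1\|_E\ge\nu(e_1)\ge\tau(0)/\Lambda>0$, so $\|\cdot\|_E$ is a norm.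

Let $E$ be the completion of $(c_{00},\|\cdot\|_E)$. The truncations $P_n$ to the first $n$ coordinates have norm at most $1$, and $P_nv\to v$ for $v\in c_{00}$, hence for $v\in E$. So $E$ is a space of sequences with continuous coordinates, ordered coordinatewise. If $v\in E$, then $|v|=(|v_i|)_i\in E$ and $\||v|\|_E=\|v\|_E$, since $\|(P_m-P_n)|v|\|_E=\|(P_m-P_n)v\|_E$ for all $m>n\ge0$. If $u,v\in E$ and $|u|\le|v|$, then $\|P_nu\|_E\le\|P_nv\|_E$ for all $n$, so $\|u\|_E\le\|v\|_E$. A bounded operator $G$ on $E$ is \emph{positive} if $v\ge0$ implies $Gv\ge0$. Applying $G$ to $|v|\pm v\ge0$ gives $|Gv|\le G|v|$. Therefore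
\begin{equation}\label{eq:positive}
G\text{ and }G'-G\text{ positive}\quad\Longrightarrow\quad\|G\|\le\|G'\|,
\end{equation}
since $|Gv|\le G|v|\le G'|v|$. Sums, products and norm limits of positive operators are positive.

\subsection{The doubling operator}

For $a,b\ge0$, not both $0$, define $T=T_{a,b}$ by $Te_i=ae_{2i-1}+be_{2i}$. The maps $e_i\mapsto e_{2i-1}$ and $e_i\mapsto e_{2i}$ agree with permutations on each finite support, so they extend to isometries of $E$ into $E$. Hence $T$ is a positive operator with $\|T\|\le a+b$. Regrouping the factors of the convolutions and using Lemma~\ref{lem:conv}(b), we get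
\begin{equation}\label{eq:intertwine}
\tau_{Tv}=a\cdot\tau_v*b\cdot\tau_v,\qquad\tau_{\lambda v}=\lambda\cdot\tau_v\qquad(v\in c_{00},\ \lambda\in\mathbb R).
\end{equation}
Let $r(a,b)=\lim_n\|T_{a,b}^n\|^{1/n}$; the limit exists because $\|T^{m+n}\|\le\|T^m\|\|T^n\|$. Put $r(0,0)=0$. Then
\begin{equation}\label{eq:rprops}
r\text{ is nondecreasing in each variable},\quad r(ta,tb)=t\,r(a,b)\ (t\ge0),\quad r(a,0)=r(0,a)=a .
\end{equation}
Monotonicity follows from \eqref{eq:positive}, since for $a\le a'$ and $b\le b'$ the operator $T_{a',b'}^n-T_{a,b}^n$ has a matrix with nonnegative entries; homogeneity holds because $T_{ta,tb}=tT_{a,b}$; and $T_{a,0}$, $T_{0,a}$ are $a$ times an isometry. Consequently $0<\max\{a,b\}\le r(a,b)\le a+b$.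

In Example~\ref{ex:lp}, with $\tau=\sigma$ generated by $(e_n)$, we have $\|v\|_E=\|v\|_p$ and $\|Tv\|_p=(a^p+b^p)^{1/p}\|v\|_p$, so $r(a,b)=(a^p+b^p)^{1/p}$. In Example~\ref{ex:mixed}, with $\tau=\tau_{1,1}$, we have $\|v\|_E=\|v\|_1+\|v\|_2$, which is equivalent to $\|v\|_1$, so $r(a,b)=a+b$: the spectral radius selects the exponent $1$, as the normalized convolution powers did.

\begin{lemma}\label{lem:spectral}
Let $T=T_{a,b}$ and $r=r(a,b)$. There are $v_k\in c_{00}$ with $\|v_k\|_E=1$ and $\|Tv_k-rv_k\|_E\to0$.
\end{lemma}

\begin{proof}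
For $\lambda>r$ the series $R_\lambda=\sum_{n\ge0}\lambda^{-n-1}T^n$ converges in norm to $(\lambda-T)^{-1}$, and $R_\lambda$ is positive.

\emph{Claim: $M:=\sup_{\lambda>r}\|R_\lambda\|=\infty$.} Suppose that $M<\infty$. Choose $0<\delta<\min\{1/M,r\}$, and put $\lambda=r+\delta/2$ and $\mu=r-\delta/2>0$. Since $\mu-T=(\lambda-T)(I-\delta R_\lambda)$ and $\|\delta R_\lambda\|<1$, the operator $\mu-T$ has the inverse $G=\sum_{j\ge0}\delta^jR_\lambda^{j+1}$, which is positive. Iterating the identity $G=\mu^{-1}I+\mu^{-1}TG$ gives
\[
G=\sum_{j=0}^{n}\mu^{-j-1}T^j+\mu^{-n-1}T^{n+1}G ,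
\]
a sum of positive operators. By \eqref{eq:positive}, $\mu^{-n-1}\|T^n\|\le\|G\|$ for all $n$, so $r\le\mu$, which is false.

For each $\varepsilon>0$, $\|R_\lambda\|\le\sum_n(r+\varepsilon)^{-n-1}\|T^n\|<\infty$ for all $\lambda\ge r+\varepsilon$. With the claim, this gives $\lambda_k>r$ with $\lambda_k\to r$ and unit vectors $u_k\in E$ with $M_k:=\|R_{\lambda_k}u_k\|_E\to\infty$. The unit vectors $v'_k=M_k^{-1}R_{\lambda_k}u_k$ satisfy $(\lambda_k-T)v'_k=M_k^{-1}u_k$, so $\|Tv'_k-rv'_k\|_E\le|\lambda_k-r|+M_k^{-1}\to0$. Choose unit vectors $v_k\in c_{00}$ with $\|v_k-v_k'\|_E\to0$; since $T$ is bounded, they have the required property.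
\end{proof}

For $a,b\ge0$, not both $0$, call a sequence $(\rho_k)$ in $\mathcal C$ an \emph{$(a,b)$-sequence} if the real functions $a\cdot\rho_k*b\cdot\rho_k-r(a,b)\cdot\rho_k$ on $X$ tend to $0$ uniformly on bounded sets.

\begin{lemma}\label{lem:exists}
There is an $(a,b)$-sequence $(\rho_k)$ with $\kappa^2/\Lambda\le\rho_k(0)\le\Lambda$ for all $k$.
\end{lemma}

\begin{proof}
Let $\rho_k=\tau_{v_k}$ with $v_k$ as in Lemma~\ref{lem:spectral}. By \eqref{eq:intertwine}, $a\cdot\rho_k*b\cdot\rho_k=\tau_{Tv_k}$ and $r\cdot\rho_k=\tau_{rv_k}$. By \eqref{eq:equiv}, $\nu(Tv_k)$ and $\nu(rv_k)$ are at most $a+b$, and $\varepsilon_k:=\nu(Tv_k-rv_k)+1/k\to0$. So \eqref{eq:close} gives $\sup_{B_A}|\tau_{Tv_k}-\tau_{rv_k}|\le w_{A+a+b+1}(\varepsilon_k)\to0$. By \eqref{eq:size} and \eqref{eq:equiv}, $\rho_k(0)\ge\kappa\,\nu(v_k)\ge\kappa^2/\Lambda$ and $\rho_k(0)\le\Lambda\,\nu(v_k)\le\Lambda$.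
\end{proof}

\subsection{Minimality spreads approximate eigentypes over the class}

Two obstacles remain. The sequence in Lemma~\ref{lem:exists} depends on $(a,b)$, whereas an eigentype must serve all $(a,b)$ at once. And if $\rho_k\to\rho$, then $a\cdot\rho_k*b\cdot\rho_k$ has both factors moving, so Lemma~\ref{lem:conv}(c) does not let us pass to the limit. Minimality of $\mathcal C$ removes the first obstacle and reduces the second to finding one good point of $\mathcal C$. The reason for demanding uniform convergence on bounded sets is that, by Lemma~\ref{lem:conv}(e), it survives convolution.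

\begin{lemma}\label{lem:dense}
For $a,b\ge0$, not both $0$, every $\rho\in\mathcal C$ is the limit of an $(a,b)$-sequence.
\end{lemma}

\begin{proof}
Write $r=r(a,b)$ and $\Phi(\rho)=a\cdot\rho*b\cdot\rho$. Let $\mathcal P\subset\mathcal C$ be the set of limits of convergent $(a,b)$-sequences. We show that $\mathcal P$ is a conic class; then $\mathcal P=\mathcal C$ by minimality. A subsequence of the sequence in Lemma~\ref{lem:exists} converges in $\mathcal T^\Lambda$, and its limit has value at least $\kappa^2/\Lambda$ at $0$. So $\mathcal P$ contains a nontrivial type.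

\emph{Dilation.} Let $(\rho_k)$ be an $(a,b)$-sequence with limit $\rho$. For $\lambda\ne0$ we have $\Phi(\lambda\cdot\rho_k)=\lambda\cdot\Phi(\rho_k)$, so \eqref{eq:dilate} gives
\begin{equation}\label{eq:scale}
\bigl(\Phi(\lambda\cdot\rho_k)-r\cdot(\lambda\cdot\rho_k)\bigr)(x)=|\lambda|\bigl(\Phi(\rho_k)-r\cdot\rho_k\bigr)(x/\lambda).
\end{equation}
Hence $(\lambda\cdot\rho_k)$ is an $(a,b)$-sequence, with limit $\lambda\cdot\rho$. The constant sequence $\tilde0$ is an $(a,b)$-sequence, so $0\cdot\rho\in\mathcal P$.

\emph{Limits.} Let $\rho^{(l)}\in\mathcal P$ and $\rho^{(l)}\to\rho$, with all $\rho^{(l)}$ in $\mathcal T^c$. Far out in an $(a,b)$-sequence converging to $\rho^{(l)}$ we find $\chi_l\in\mathcal C\cap\mathcal T^{c+1}$ with $\Delta(\chi_l,\rho^{(l)})<1/l$ and $\sup_{B_l}|\Phi(\chi_l)-r\cdot\chi_l|<1/l$. Then $(\chi_l)$ is an $(a,b)$-sequence and $\Delta(\chi_l,\rho)\to0$ in $\mathcal T^{c+1}$.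

\emph{Convolution.} Let $(\rho_k)$ and $(\rho'_l)$ be $(a,b)$-sequences with limits $\rho$ and $\rho'$, all in $\mathcal T_R$. For $\chi=\rho_k*\rho'_l$, Lemma~\ref{lem:conv} gives $\Phi(\chi)=\Phi(\rho_k)*\Phi(\rho'_l)$ and $r\cdot\chi=r\cdot\rho_k*r\cdot\rho'_l$. Compare both with $r\cdot\rho_k*\Phi(\rho'_l)$. Since $\Phi(\rho'_l)\in\mathcal T_{(a+b)R}$ and $r\cdot\rho_k\in\mathcal T_{rR}$, Lemma~\ref{lem:conv}(e), applied twice, yields
\[
\sup_{B_A}|\Phi(\chi)-r\cdot\chi|\le\sup_{B_{A+(a+b)R}}|\Phi(\rho_k)-r\cdot\rho_k|+\sup_{B_{A+rR}}|\Phi(\rho'_l)-r\cdot\rho'_l|,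
\]
which tends to $0$ as $k,l\to\infty$. By Lemma~\ref{lem:conv}(c), for each $k$ there is $l_k\ge k$ with $\Delta(\rho_k*\rho'_{l_k},\rho_k*\rho')<1/k$, and $\rho_k*\rho'\to\rho*\rho'$. So $(\rho_k*\rho'_{l_k})_k$ is an $(a,b)$-sequence in $\mathcal T_{2R}$ with limit $\rho*\rho'$.
\end{proof}

\section{An exact eigentype}\label{sec:exact}

Since every type in $\mathcal C$ is approximated by $(a,b)$-sequences, any point of $\mathcal C$ at which convolution is jointly continuous will be an eigentype. Baire's theorem provides such a point. Let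
\[
K=\{\sigma\in\mathcal C:\sigma(0)=1\},\qquad L=\{\alpha\cdot\rho:\alpha\in[0,1],\ \rho\in K\}.
\]
The set $K$ is nonempty and closed in $\mathcal T^1$, and $L$ is the image of $[0,1]\times K$ under a continuous map (Lemma~\ref{lem:dilate}). So both are nonempty compact subsets of $\mathcal T^1\subset\mathcal T_{2/\kappa}$, and convolution maps $K\times L$ into $\mathcal T_{4/\kappa}$. All these spaces are metrized by $\Delta$.

\begin{lemma}\label{lem:baire}
There is $\sigma\in K$ such that $*\colon K\times L\to\mathcal T_{4/\kappa}$ is jointly continuous at $(\sigma,\rho)$ for every $\rho\in L$.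
\end{lemma}

\begin{proof}
For $n\in\mathbb N$ and $\varepsilon>0$ let $F_{n,\varepsilon}$ be the set of $\sigma\in K$ such that $\Delta(\sigma*\rho,\sigma*\rho')\le\varepsilon$ whenever $\rho,\rho'\in L$ and $\Delta(\rho,\rho')\le1/n$. For each pair $\rho,\rho'$ the condition on $\sigma$ is closed by Lemma~\ref{lem:conv}(c), so $F_{n,\varepsilon}$ is closed. For each $\sigma\in K$ the map $\rho\mapsto\sigma*\rho$ is continuous on the compact space $L$, hence uniformly continuous, so $\bigcup_nF_{n,\varepsilon}=K$. A nonempty open set $U\subset K$ is a Baire space and is covered by the relatively closed sets $F_{n,\varepsilon}\cap U$, so one of these has nonempty interior. Thus $O_\varepsilon=\bigcup_n\operatorname{int}F_{n,\varepsilon}$ is open and dense in $K$, and by Baire's theorem there is $\sigma\in\bigcap_jO_{1/j}$. Let $\rho\in L$ and $j\in\mathbb N$, and take $n$ with $\sigma\in\operatorname{int}F_{n,1/j}$. For $\sigma'\in F_{n,1/j}$ and $\Delta(\rho',\rho)\le1/n$,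
\[
\Delta(\sigma'*\rho',\sigma*\rho)\le\tfrac1j+\Delta(\sigma'*\rho,\sigma*\rho),
\]
and the last term is less than $1/j$ for $\sigma'$ close to $\sigma$.
\end{proof}

We fix this $\sigma$.

\begin{proposition}\label{prop:eigen}
$a\cdot\sigma*b\cdot\sigma=r(a,b)\cdot\sigma$ for all $a,b\ge0$.
\end{proposition}

\begin{proof}
For $a=b=0$ both sides are $\tilde0$. Otherwise let $(\rho_k)$ be an $(a,b)$-sequence with limit $\sigma$ (Lemma~\ref{lem:dense}). Then $\rho_k(0)\to1$, and for large $k$ the types $\sigma_k=\rho_k(0)^{-1}\cdot\rho_k$ lie in $K$ and converge to $\sigma$. By \eqref{eq:scale} with $\lambda=\rho_k(0)^{-1}$ and uniform convergence on bounded sets, $a\cdot\sigma_k*b\cdot\sigma_k-r(a,b)\cdot\sigma_k\to0$ pointwise. Let $M=\max\{a,b\}>0$ and $\alpha=\min\{a,b\}/M\in[0,1]$. By commutativity, $a\cdot\rho*b\cdot\rho=M\cdot(\rho*\alpha\cdot\rho)$ for every type $\rho$. The pairs $(\sigma_k,\alpha\cdot\sigma_k)\in K\times L$ converge to $(\sigma,\alpha\cdot\sigma)$, so Lemmas~\ref{lem:baire} and \ref{lem:dilate} give $a\cdot\sigma_k*b\cdot\sigma_k\to a\cdot\sigma*b\cdot\sigma$.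 Also $r(a,b)\cdot\sigma_k\to r(a,b)\cdot\sigma$, and the two limits agree.
\end{proof}

\section{The exponent and the copy of $\ell_p$}\label{sec:extract}

\subsection{Identification of $p$}

Associativity of convolution constrains the function $r$ so strongly that it is an $\ell_p$ norm on the positive quadrant. For $p\in[1,\infty]$ let $\|\cdot\|_p$ be the usual norm of a finitely supported scalar sequence.

\begin{lemma}\label{lem:p}
There is $p\in[1,\infty]$ such that $t\cdot\sigma*\alpha\cdot\sigma=\|(t,\alpha)\|_p\cdot\sigma$ for all $t,\alpha\in\mathbb F$.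
\end{lemma}

\begin{proof}
Since $\sigma$ is symmetric, $t\cdot\sigma*\alpha\cdot\sigma=|t|\cdot\sigma*|\alpha|\cdot\sigma$, so by Proposition~\ref{prop:eigen} we must show that $r(a,b)=\|(a,b)\|_p$ for $a,b\ge0$. Since $\sigma(0)=1$, a dilate $c\cdot\sigma$ with $c\ge0$ determines $c$. In particular $r(a,b)=r(b,a)$ by commutativity.

Let $\sigma^{*n}$ be the $n$-fold convolution. By induction $\sigma^{*n}=c_n\cdot\sigma$ with $c_1=1$ and $c_{n+1}=r(c_n,1)\ge r(c_n,0)=c_n$, by \eqref{eq:rprops}. From $\sigma^{*mn}=(c_n\cdot\sigma)^{*m}=c_n\cdot\sigma^{*m}$ we get $c_{mn}=c_mc_n$. So $(c_n)$ is nondecreasing and multiplicative. Let $n\ge2$, and for $k\in\mathbb N$ choose $l$ with $2^l\le n^k<2^{l+1}$. Then $l\log c_2\le k\log c_n\le(l+1)\log c_2$. As $k\to\infty$, $l/k\to\log n/\log2$, so $c_n=n^\gamma$ with $\gamma=\log c_2/\log2\ge0$. If $(y_i)\subset B_R$ generates $\sigma$, then $c_n=\sigma^{*n}(0)$ is an iterated limit of the numbers $\Psi(y_{i_1}+\dots+y_{i_n})\le\Lambda Rn$. Hence $n^\gamma\le\Lambda Rn$ for all $n$, and $\gamma\le1$; here the triangle inequality of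 $X$ excludes exponents $p<1$.

Suppose $\gamma>0$ and put $p=1/\gamma\in[1,\infty)$. From $\sigma^{*m}*\sigma^{*n}=\sigma^{*(m+n)}$ we get $r(m^{1/p},n^{1/p})=(m+n)^{1/p}$. By homogeneity, $r(a,b)=(a^p+b^p)^{1/p}$ whenever $a,b>0$ and $a^p/b^p$ is rational. For arbitrary $a,b>0$, approximate $b$ from below and from above by numbers $b'$ with $a^p/b'^p$ rational and use monotonicity. If $a=0$ or $b=0$, the formula is part of \eqref{eq:rprops}.

Suppose $\gamma=0$ and put $p=\infty$. For $0\le b\le1$ we have $1=r(1,0)\le r(1,b)\le r(1,1)=c_2=1$. By homogeneity and symmetry, $r(a,b)=\max\{a,b\}$.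
\end{proof}

\subsection{Extraction}

Let $(y_n)\subset B_R$ generate $\sigma$. For $n$ large, adding $\alpha y_n$ inside $t\cdot\sigma$ has nearly the same effect as replacing $t$ by $\|(t,\alpha)\|_p$. In a sum $\sum_j\alpha_jz_j$ over a sparse subsequence $(z_j)$ we can therefore absorb the terms one at a time, from the last to the first, into a single dilate of $\sigma$.

\begin{lemma}\label{lem:extract}
For every $\varepsilon>0$ there is a subsequence $(z_j)$ of $(y_n)$ such that
\begin{equation}\label{eq:lp}
\Bigl|\Psi\Bigl(\sum_j\alpha_jz_j\Bigr)-\|\alpha\|_p\Bigr|\le\varepsilon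
\end{equation}
for all finitely supported scalar sequences $\alpha$ with $\|\alpha\|_p\le1$.
\end{lemma}

\begin{proof}
Let $Q\subset X$ be compact and $Z=Q\times[0,1]\times\{a\in\mathbb F:|a|\le1\}$. On the compact set $Z$ consider
\[
H_n(y,t,a)=(t\cdot\sigma)(y+ay_n)=\lim_m\Psi(y+ay_n+ty_m).
\]
Since $(ay_n)$ generates $a\cdot\sigma$, \eqref{eq:conv} and Lemma~\ref{lem:p} give $H_n(y,t,a)\to(\|(t,a)\|_p\cdot\sigma)(y)$ pointwise. With $R'=2R+\max_{y\in Q}\|y\|$,
\[
|H_n(y,t,a)-H_n(y',t',a')|\le w_{R'}\bigl(\|y-y'\|+R|a-a'|+R|t-t'|\bigr),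
\]
so the $H_n$ are equicontinuous and the convergence is uniform on $Z$.

We choose $z_k=y_{n_k}$ with $n_1<n_2<\cdots$ inductively. Put $g_k(\alpha_1,\dots,\alpha_k;t)=(t\cdot\sigma)(\sum_{j\le k}\alpha_jz_j)$ for $t\ge0$. Given $z_1,\dots,z_k$ with $k\ge0$, apply the uniform convergence to $Q=\{\sum_{j\le k}\alpha_jz_j:|\alpha_j|\le1\}$ and take $n_{k+1}$ so large that
\[
\bigl|g_{k+1}(\alpha_1,\dots,\alpha_{k+1};t)-g_k(\alpha_1,\dots,\alpha_k;\|(t,\alpha_{k+1})\|_p)\bigr|\le\varepsilon2^{-k-1}
\]
whenever $|\alpha_j|\le1$ and $0\le t\le1$. Let $\alpha$ be finitely supported with $\|\alpha\|_p\le1$, and put $t_k=\|(\alpha_{k+1},\alpha_{k+2},\dots)\|_p\le1$. Then $t_k=\|(t_{k+1},\alpha_{k+1})\|_p$, so the numbers $\gamma_k=g_k(\alpha_1,\dots,\alpha_k;t_k)$ satisfy $|\gamma_{k+1}-\gamma_k|\le\varepsilon2^{-k-1}$. Now $\gamma_0=(t_0\cdot\sigma)(0)=\|\alpha\|_p$, and for $k$ beyond the support of $\alpha$ we have $t_k=0$ and $\gamma_k=\Psi(\sum_j\alpha_jz_j)$. Summing the increments gives \eqref{eq:lp}.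
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gauge}]
Fix $\varepsilon\in(0,\frac13)$ and let $(z_j)$ be as in Lemma~\ref{lem:extract}.

Suppose $p=\infty$. Then $\Psi$ reproduces the pattern \eqref{eq:c0} up to $\varepsilon$. Let $s_n=z_1+\dots+z_n$. By \eqref{eq:lp}, $\Psi(s_n)\le1+\varepsilon$, so $(s_n)$ is bounded by (G2). If $m>n$, the coefficients of $s_n+z_m$ have supremum norm $1$, so $\Psi(s_n+z_m)\le1+\varepsilon$. If $m\le n$, the coefficients of $\frac12(s_n+z_m)$ are $\frac12$ and $1$, of supremum norm $1$, so $\Psi(s_n+z_m)=2\Psi(\frac12(s_n+z_m))\ge2(1-\varepsilon)$. For nonprincipal $\mathcal U,\mathcal V$,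
\[
\lim_{n,\mathcal U}\lim_{m,\mathcal V}\Psi(s_n+z_m)\le1+\varepsilon<2-2\varepsilon\le\lim_{m,\mathcal V}\lim_{n,\mathcal U}\Psi(s_n+z_m),
\]
which contradicts (G4).

So $p\in[1,\infty)$. Applying \eqref{eq:lp} to $\alpha/\|\alpha\|_p$ and using (G1) and (G2), we get
\[
\frac{1-\varepsilon}\Lambda\,\|\alpha\|_p\le\Bigl\|\sum_j\alpha_jz_j\Bigr\|\le\frac{1+\varepsilon}\kappa\,\|\alpha\|_p
\]
for all finitely supported $\alpha$. Hence $e_j\mapsto z_j$ extends to an isomorphism from $\ell_p$ onto the closed linear span of $(z_j)$.
\end{proof}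

With Proposition~\ref{prop:gauge}, this completes the proof of Theorem~\ref{thm:main}.

\section{Invariant superstable metrics}\label{sec:metric}

In Section~\ref{sec:gauge} the dilates of $f$ were combined by an integral, which gave homogeneity and lost the triangle inequality. A weighted supremum does the opposite, and produces a metric on $X$ that controls the norm at all scales. The construction also tolerates a scale of separation that varies with the direction. Let $S_X$ be the unit sphere of $X$, and consider the following condition on $f\colon X\to(N,\partial)$.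
\begin{itemize}
\item[(D)] There are $0<a\le b<\infty$ and $\delta>0$ such that for every $u\in S_X$ there is $t\in[a,b]$ with $\partial(f(z+tu),f(z))\ge\delta$ for all $z\in X$.
\end{itemize}

\begin{theorem}\label{thm:metric}
For a Banach space $X\ne\{0\}$ the following are equivalent.
\begin{itemize}
\item[(i)] There is a uniformly continuous map from $X$ to a superstable metric space satisfying \textup{(D)}.
\item[(ii)] There is a uniformly continuous, almost uncollapsed map from $X$ to a superstable metric space.
\item[(iii)] There is a translation invariant metric $d$ on $X$ with $(X,d)$ superstable and $\rho_1(\|x-y\|)\le d(x,y)\le\rho_2(\|x-y\|)$, where $\rho_1,\rho_2\colon[0,\infty)\to[0,\infty)$ are nondecreasing, $\rho_1>0$ on $(0,\infty)$, $\rho_1(t)\to\infty$ as $t\to\infty$, and $\rho_2(t)\to0$ as $t\to0$.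
\end{itemize}
If they hold, every infinite dimensional closed subspace of $X$ contains $\ell_p$ for some $p\in[1,\infty)$.
\end{theorem}

\begin{proof}
If (iii) holds, the identity $\iota\colon X\to(X,d)$ has $\omega_\iota\le\rho_2$ and $\overline\rho_\iota\ge\rho_1$, which gives (ii). If $f$ is as in (ii) and $\overline\rho_f(t_0)>0$, then (D) holds with $a=b=t_0$ and $\delta=\overline\rho_f(t_0)$, which gives (i). The last statement follows from (ii) by applying Theorem~\ref{thm:main} to the restriction of $f$ to the subspace. It remains to prove that (i) implies (iii).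

\emph{The weighted supremum.} Let $\omega=\omega_f$. As in Section~\ref{sec:gauge}, $\omega$ is finite and $\omega(kt)\le k\omega(t)$ for $k\in\mathbb N$. It is positive on $(0,\infty)$: if $\omega(t)=0$, then $\omega(kt)=0$ for all $k$ and $f$ is constant, contrary to (D). Choose $\eta>0$ with $\omega(\eta)\le\delta/2$ and $q>1$ with $(q-1)b\le\eta$. Let
\[
\alpha(r)=r\quad(0\le r<1),\qquad\alpha(r)=\max\{1,\omega(1/r)^{-1/2}\}\quad(r\ge1).
\]
The weight $\alpha$ is nondecreasing and tends to $\infty$, but slowly enough that $\alpha(r)\omega(1/r)\to0$. Define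
\[
d_0(x,y)=\sup_{j\in\mathbb Z}\ \alpha(q^j)\min\{1,\partial(f(q^{-j}x),f(q^{-j}y))\}.
\]
For $\|x-y\|\le R$ the $j$-th term is at most $\theta_j(R):=\alpha(q^j)\min\{1,\omega(q^{-j}R)\}$. For $j<0$ we have $\theta_j(R)\le q^j$. For $j\ge0$, the bound $\omega(q^{-j}R)\le(R+1)\omega(q^{-j})$ gives $\theta_j(R)\le\max\{\omega(q^{-j}R),(R+1)\omega(q^{-j})^{1/2}\}$. So $\theta_j(R)\to0$ as $|j|\to\infty$, and therefore:
\begin{itemize}
\item[$(*)$] for $R,\varepsilon>0$ there is a finite nonempty set $J\subset\mathbb Z$ such that $\theta_j(R)\le\varepsilon$ for $j\notin J$; for $\|x-y\|\le R$, $d_0(x,y)$ differs by at most $\varepsilon$ from the maximum of the terms with $j\in J$.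
\end{itemize}

\emph{Upper bound.} Put $\rho_2(R)=\sup_j\theta_j(R)$. It is finite, nondecreasing, and $d_0(x,y)\le\rho_2(\|x-y\|)$. Given $\varepsilon>0$, take $J$ from $(*)$ for $R=1$. For $R\le1$ the terms $\theta_j(R)$ with $j\notin J$ are at most $\varepsilon$, and the finitely many others tend to $0$ as $R\to0$. So $\rho_2(R)\to0$.

\emph{Lower bound.} Let $R=\|x-y\|>0$, $u=(x-y)/R$, and let $t\in[a,b]$ be given by (D). Choose $j$ with $q^{-j}R\in[t,qt)$ and put $z=q^{-j}y$. Then $q^{-j}x=z+q^{-j}Ru$ is within $(q-1)b\le\eta$ of $z+tu$, so $\partial(f(q^{-j}x),f(z))\ge\delta-\omega(\eta)\ge\delta/2$. Since $q^j>R/(qt)\ge R/(qb)$,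
\[
d_0(x,y)\ge\rho_1(R):=\alpha\bigl(R/(qb)\bigr)\min\{1,\delta/2\}.
\]
The function $\rho_1$ is nondecreasing, vanishes only at $0$, and tends to $\infty$. As a finite supremum of pseudometrics that is positive off the diagonal, $d_0$ is a metric. Let $\mathcal M$ be an invariant mean on $\ell_\infty(X)$ and put $d(x,y)=\mathcal M_z\,d_0(x+z,y+z)$. Symmetry, the triangle inequality and both bounds pass through the mean, and invariance of $\mathcal M$ makes $d$ translation invariant.

\emph{Superstability of $(X,d)$.} Let $S$, $\mathfrak p$, $o$, $u_n$, $v_m$ be as in Definition~\ref{def:superstable} for $(X,d)$, and let $C$ bound the two sequences of limits. For each $n$ we have $d(u_n(s),o(s))\le C+1$ for $\mathfrak p$-almost all $s$; redefine $u_n(s)=o(s)$ for the other $s$, and treat each $v_m$ in the same way. This does not change the matrix. Since $\rho_1\to\infty$, there is now $R'$ with $\|u_n(s)-o(s)\|\le R'$ and $\|v_m(s)-o(s)\|\le R'$ for all $n,m,s$. The formula $\mathcal M'(g)=\lim_{s\to\mathfrak p}\mathcal M_zg(s,z)$ defines a mean on $\ell_\infty(S\times X)$,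 and
\[
\lim_{s\to\mathfrak p}d(u_n(s),v_m(s))=\mathcal M'(g_{nm}),\qquad g_{nm}(s,z)=d_0(u_n(s)+z,v_m(s)+z)\le\rho_2(2R').
\]
By Lemma~\ref{lem:average} it suffices to show that $(\lim_{\mathfrak P}g_{nm})$ is stable for each ultrafilter $\mathfrak P$ on $S\times X$. For each $j$ the matrix
\[
k_j(n,m)=\lim_{(s,z)\to\mathfrak P}\partial\bigl(f(q^{-j}(u_n(s)+z)),f(q^{-j}(v_m(s)+z))\bigr)
\]
is stable by superstability of $N$, with base point $f(q^{-j}(o(s)+z))$ and distances to it at most $\omega(q^{-j}R')$. By $(*)$ with $R=2R'$, $\lim_{\mathfrak P}g_{nm}$ differs by at most $\varepsilon$ from $\max_{j\in J}\alpha(q^j)\min\{1,k_j(n,m)\}$, uniformly in $n,m$. Lemma~\ref{lem:basic}(b),(c) finishes the proof.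
\end{proof}

\section{Sharpness}\label{sec:sharp}

\emph{No exponent can be omitted.} For $1\le p<\infty$ the space $\ell_p$ is superstable: the spaces $L_p(\mu)$ are stable (Krivine--Maurey), and ultrapowers of $L_p$ spaces are $L_p$ spaces (Dacunha-Castelle--Krivine). The identity of $\ell_p$ is uniformly continuous and almost uncollapsed, and $\ell_p$ contains no $\ell_q$ with $q\ne p$. So every $p\in[1,\infty)$ is needed in the conclusion of Theorem~\ref{thm:main}.

\emph{The converse fails.} The space $\ell_1\oplus c_0$ contains $\ell_1$. Its subspace $c_0$ contains no $\ell_p$ with $p<\infty$, so by Corollary~\ref{cor:hereditary} there is no uniformly continuous, almost uncollapsed map from $\ell_1\oplus c_0$ into a superstable space.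

\emph{Uniform continuity cannot be weakened to continuity.} Let $X$ be any Banach space, for instance $c_0$. Metric spaces are paracompact, so there is a locally finite partition of unity $(\lambda_i)_{i\in\Gamma}$ on $X$ subordinate to the cover by open balls of radius $1/5$. Define $f\colon X\to\ell_2(\Gamma)$ by $f(x)=\sum_i\sqrt{\lambda_i(x)}\,e_i$. Near each point the sum has finitely many nonzero terms, so $f$ is continuous, and $\|f(x)\|^2=\sum_i\lambda_i(x)=1$. If $\|x-y\|=1$, no ball of radius $1/5$ contains both points, so no $\lambda_i$ is nonzero at both; the unit vectors $f(x)$ and $f(y)$ are orthogonal and $\|f(x)-f(y)\|=\sqrt2$. Thus $f$ is continuous and almost uncollapsed, and its target $\ell_2(\Gamma)$ is an $L_2(\mu)$ space, hence superstable. For $X=c_0$ the conclusion of Theorem~\ref{thm:main} fails.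

\begin{thebibliography}{1}

\bibitem{Braga}
Bruno de Mendon\c{c}a Braga, \emph{On weaker notions of nonlinear embeddings between Banach spaces}, arXiv:1607.06127 (2016).

\end{thebibliography}
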